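\title{Uniqueness of $\mu^\lambda$-cscK metrics for $\lambda\le 0$}

\begin{abstract}
A $\mu^\lambda$-cscK metric on a polarized manifold $(X,L)$ is a K\"ahler metric $\omega\in L$ for which $s(\omega)+\Delta\theta-|\partial^\sharp\theta|^2-\lambda\theta$ is constant, where $\theta$ is the potential of a Hamiltonian holomorphic vector field $\xi$ that is not fixed in advance. We prove that for $\lambda\le 0$ such metrics are unique modulo $\mathrm{Aut}(X,L)$. For a fixed metric, the equation says that $e^\theta$ is a critical point of a Perelman-type energy on probability densities, and this energy is strictly convex when $\lambda\le0$. The energy of $e^\theta$ depends only on $\xi$ and $L$. After moving two solutions so that they are invariant under one maximal torus, both vector fields minimize the same function on its Lie algebra and therefore coincide; the known uniqueness theorem for a fixed field completes the proof. We also give an extremal characterization of these metrics, and we show that on $\mathbb{CP}^1$ with a class of area $A$ uniqueness holds exactly for $\lambda\le 8\pi/A$,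 so that the range $\lambda\le0$ cannot be enlarged.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The equation}
Let $X$ be a compact connected K\"ahler manifold of complex dimension $n$ with complex structure $J$, and let $L\in H^2(X,\mathbb R)$ be the K\"ahler class of an ample $\mathbb Q$-line bundle; we identify a line bundle with its first Chern class. Let $\mathrm{Aut}(X,L)$ be the group of biholomorphisms of $X$ that preserve $L$. For a K\"ahler metric $\omega=\sqrt{-1}\,g_{i\bar j}\,dz^i\wedge d\bar z^j$ we write $g^{i\bar j}$ for the inverse matrix, $g^{i\bar j}g_{k\bar j}=\delta^i_k$, we denote partial derivatives of functions by subscripts, and we use the following conventions.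
\begin{itemize}
\item The Riemannian metric is $g=\omega(\cdot,J\cdot)$, with volume form $dv=\omega^n/n!$.
\item $\mathrm{Ric}(\omega)=-\sqrt{-1}\,\partial\bar\partial\log\det(g_{i\bar j})=\sqrt{-1}\,R_{i\bar j}\,dz^i\wedge d\bar z^j$, so that $[\mathrm{Ric}(\omega)]=2\pi c_1(X)$, and $s(\omega)=g^{i\bar j}R_{i\bar j}$ is the scalar curvature.
\item $\Box f=g^{i\bar j}f_{i\bar j}$, and $\Delta=-2\Box$ is the nonnegative Riemannian Laplacian $d^*d$ on functions.
\item For a complex function $f$, the $(1,0)$-gradient is $\partial^\sharp f=g^{i\bar j}f_{\bar j}\,\partial_i$. It is complex linear in $f$ and is characterized by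
\begin{equation}\label{eq:sharp}
\iota_{\partial^\sharp f}\,\omega=\sqrt{-1}\,\bar\partial f .
\end{equation}
For real $f$ we write $|\partial f|^2=|\partial^\sharp f|^2=g^{i\bar j}f_if_{\bar j}=\tfrac12|\nabla f|^2$.
\end{itemize}
A real vector field $\xi$ is \emph{holomorphic} if its $(1,0)$-part $\xi^{1,0}$ is holomorphic, or equivalently if its flow preserves $J$. For a $(1,0)$-field $W$ put $\operatorname{Re}W=\frac12(W+\bar W)$ and $\operatorname{Im}W=\frac1{2\sqrt{-1}}(W-\bar W)$; then $J\operatorname{Im}W=\operatorname{Re}W$.

\begin{definition}\label{def:mu}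
A real holomorphic vector field $\xi$ is \emph{Hamiltonian with respect to $\omega$} if there is a real function $\theta$, called a \emph{potential} of $\xi$, such that $\partial^\sharp\theta$ is holomorphic and $\xi=\operatorname{Im}\partial^\sharp\theta$. Fix $\lambda\in\mathbb R$. A K\"ahler metric $\omega\in L$ is \emph{$\mu^\lambda$-cscK with respect to $\xi$} if $\xi$ is Hamiltonian with respect to $\omega$, with potential $\theta$, and
\[
s^\lambda_\xi(\omega):=s(\omega)+\Delta\theta-|\partial^\sharp\theta|^2-\lambda\theta
\]
is constant on $X$. It is a \emph{$\mu^\lambda$-cscK metric} if this holds for some $\xi$.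
\end{definition}

Let $\xi$ be Hamiltonian with potential $\theta$. The field $V:=\partial^\sharp\theta$ equals $2\sqrt{-1}\,\xi^{1,0}$, so it depends on $\xi$ alone. From \eqref{eq:sharp} and its conjugate $\iota_{\bar V}\omega=-\sqrt{-1}\,\partial\theta$ we obtain
\begin{equation}\label{eq:ham}
\iota_\xi\omega=\tfrac12\,d\theta .
\end{equation}
Hence $\mathcal L_\xi\omega=0$ by Cartan's formula, $\xi\theta=2\omega(\xi,\xi)=0$, and $\theta$ is determined by $\omega$ and $\xi$ up to an additive constant, which does not affect Definition~\ref{def:mu}. Up to sign, $\xi$ is $J\nabla\theta/2$; the opposite sign convention replaces $\xi$ by $-\xi$ throughout and changes nothing below. The definition is natural under automorphisms: if $\omega$ is $\mu^\lambda$-cscK with respect to $\xi$ and $\gamma\in\mathrm{Aut}(X,L)$, then $(\gamma^{-1})^*\omega$ is $\mu^\lambda$-cscK with respect to $\gamma_*\xi$, with potential $\theta\circ\gamma^{-1}$.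

The first three terms of $s^\lambda_\xi$ are a scalar curvature for the weighted volume $e^\theta dv$: just as the divergence of the Ricci tensor is the differential of $s$, the weighted divergence of $R_{i\bar j}-\theta_{i\bar j}$ is the differential of $s+\Delta\theta-|\partial^\sharp\theta|^2$ (Lemma~\ref{lem:identities}). The equation contains familiar ones. For $\xi=0$ it says that $\omega$ has constant scalar curvature (cscK), whatever $\lambda$ is. On a Fano manifold, the $\mu^{2\pi\lambda}$-cscK metrics in the class $-\lambda^{-1}K_X$ are the K\"ahler--Ricci solitons (Example~\ref{ex:soliton}).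

\subsection{The uniqueness question}
The unknown in Definition~\ref{def:mu} is a pair $(\omega,\xi)$. When $\xi$ is prescribed, the following theorem is known; we use it without proof.

\begin{theorem}[Uniqueness for a fixed field]\label{thm:fixed}
Fix $\lambda\in\mathbb R$ and $\xi$. If $\omega,\omega'\in L$ are $\mu^\lambda$-cscK with respect to $\xi$, then there is $\sigma\in\mathrm{Aut}(X,L)$ with $\sigma_*\xi=\xi$ and $\sigma^*\omega'=\omega$.
\end{theorem}

When $\xi$ is free, it is known that uniqueness fails for $\lambda$ large and positive: on $\mathbb{CP}^1$ there are then $\mu^\lambda$-cscK metrics with $\xi\ne0$, besides the Fubini--Study metric with $\xi=0$. The question posed in \cite{Inoue} is the following. \emph{Let $\lambda\le0$ and let $\omega_1,\omega_2\in L$ be $\mu^\lambda$-cscK metrics, possibly with respect to different fields $\xi_1,\xi_2$. Is there always $\gamma\in\mathrm{Aut}(X,L)$ with $\gamma^*\omega_2=\omega_1$?}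

To see why the sign of $\lambda$ should decide, freeze a cscK metric $\omega$ and read $s^\lambda_\xi(\omega)=\mathrm{const}$ as an equation for the function $\theta$. Its linearization at $\theta=0$ is $\Delta f-\lambda f=\mathrm{const}$. For $\lambda\le0$ only constants solve this, because the mean-zero part $f_0$ of a solution satisfies $\int|\nabla f_0|^2dv=\lambda\int f_0^2\,dv$. On the round sphere of area $4\pi$, however, the height function $x$ is a potential of a rotation and $\Delta x=2x$, so the linearization degenerates at $\lambda=2$; enlarging the sphere moves this value as close to $0$ as we like. One therefore guesses that uniqueness holds for $\lambda\le0$ and for no larger range. The difficulty is that the metric is not frozen: $\theta_1$ and $\theta_2$ solve equations with different coefficients, and $\xi_2$ need not even preserve $\omega_1$.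

\subsection{Results}
Let $\mathrm{Aut}^0(X)$ be the identity component of the group of biholomorphisms. It acts trivially on cohomology, so it lies in $\mathrm{Aut}(X,L)$. Let $\mathrm{alb}\colon X\to\mathrm{Alb}(X)$ be the Albanese map, and let $G$ be the identity component of the kernel of the Jacobi homomorphism
\[
\Phi\colon\mathrm{Aut}^0(X)\to\mathrm{Alb}(X),\qquad \Phi(\gamma)=\mathrm{alb}(\gamma x)-\mathrm{alb}(x).
\]
These notions are recalled in Section~\ref{sec:G}, where we show that the Lie algebra of $G$ consists of the holomorphic fields that have a complex potential.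

\begin{theorem}\label{thm:A}
Let $\lambda\le0$ and let $\omega_1,\omega_2\in L$ be $\mu^\lambda$-cscK with respect to $\xi_1,\xi_2$. Then there is $\gamma\in G$ with $\gamma_*\xi_2=\xi_1$. Consequently, by Theorem~\ref{thm:fixed}, there is $\gamma'\in\mathrm{Aut}(X,L)$ with $\gamma'^*\omega_2=\omega_1$.
\end{theorem}

The proof rests on an energy. For a K\"ahler metric $\omega$ let $\mathcal P_\omega$ be the convex set of smooth functions $\rho>0$ with $\int_X\rho\,dv=1$. For smooth $\rho>0$ put
\begin{equation}\label{eq:E}
E_\omega(\rho)=\int_X\Big(s(\omega)\rho+\frac{|\partial\rho|^2}{\rho}-\lambda\rho\log\rho\Big)dv,\qquad \nu_\lambda(\omega)=\inf_{\rho\in\mathcal P_\omega}E_\omega(\rho).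
\end{equation}
If $\xi$ is Hamiltonian with respect to $\omega$, we write $\theta^\omega_\xi$ for the unique potential with $e^{\theta^\omega_\xi}\in\mathcal P_\omega$. Let $T\subset G$ be a torus with Lie algebra $\mathfrak t$. Every $\xi\in\mathfrak t$ is Hamiltonian with respect to every $T$-invariant K\"ahler metric (Lemma~\ref{lem:reality}), and the number
\begin{equation}\label{eq:F}
F(\xi):=E_\omega\big(e^{\theta^\omega_\xi}\big),\qquad \xi\in\mathfrak t,
\end{equation}
does not depend on the $T$-invariant K\"ahler metric $\omega\in L$ (Proposition~\ref{prop:invariance}).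

\begin{theorem}\label{thm:B}
Let $\lambda\le0$ and let $\omega_*\in L$ be $\mu^\lambda$-cscK with respect to $\xi_*$. Then there is a maximal torus $T$ of $G$ with $\xi_*\in\mathfrak t$ that preserves $\omega_*$. For any such $T$ and every $T$-invariant K\"ahler metric $\omega\in L$ we have $\nu_\lambda(\omega)\le\nu_\lambda(\omega_*)$, and the following are equivalent:
\begin{itemize}
\item[(a)] $\nu_\lambda(\omega)=\nu_\lambda(\omega_*)$;
\item[(b)] $\omega$ is $\mu^\lambda$-cscK with respect to $\xi_*$;
\item[(c)] $\omega$ is $\mu^\lambda$-cscK.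
\end{itemize}
Moreover, $\xi_*$ is the unique global minimizer of $F$ on $\mathfrak t$.
\end{theorem}

Definition~\ref{def:mu} makes sense in any K\"ahler class. On $\mathbb{CP}^1$ a class is determined by its area, and the threshold suggested by the linearization is the true one.

\begin{theorem}\label{thm:C}
On $\mathbb{CP}^1$ with a class of area $A$, $\mu^\lambda$-cscK metrics are unique modulo automorphisms if and only if $\lambda\le 8\pi/A$. Hence for every $\lambda>0$ uniqueness fails for a suitable $(X,L)$, and the set of $\lambda$ for which uniqueness holds for all $(X,L)$ is exactly $(-\infty,0]$.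
\end{theorem}

\subsection{The method}
Theorem~\ref{thm:A} follows from three facts.
\begin{enumerate}
\item \emph{Convexity} (Section~\ref{sec:convex}). For a fixed metric and $\lambda\le0$, the energy $E_\omega$ is strictly convex on $\mathcal P_\omega$, and $e^{\theta^\omega_\xi}$ is its minimizer when $\omega$ is $\mu^\lambda$-cscK with respect to $\xi$.
\item \emph{Invariance} (Section~\ref{sec:invariance}). The function $F$ on $\mathfrak t$ does not depend on the metric.
\item \emph{Symmetry} (Section~\ref{sec:torus}). A $\mu^\lambda$-cscK metric is invariant under a maximal torus of $G$ whose Lie algebra contains $\xi$.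
\end{enumerate}
By (3), two solutions can be made invariant under one torus $T$; by (1) and (2), both fields are then the unique minimizer of $F$ on $\mathfrak t$. Only (1) uses the sign of $\lambda$. Section~\ref{sec:P1} carries out the argument by hand on $\mathbb{CP}^1$. Sections~\ref{sec:G} and~\ref{sec:calculus} prepare the group theory and the tensor identities for (2) and (3). Theorems~\ref{thm:A} and~\ref{thm:B} are proved in Section~\ref{sec:AB}, and Theorem~\ref{thm:C} in Section~\ref{sec:C}.

\section{The energy of a density}\label{sec:convex}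

In this section the metric $\omega$ is fixed and $s=s(\omega)$. The energy \eqref{eq:E} is chosen so that its Euler--Lagrange equation, written for $\theta=\log\rho$, is the equation of Definition~\ref{def:mu}. The density $\rho$ is the right variable because the energy is convex in it.

\begin{lemma}\label{lem:first}
Let $\lambda\in\mathbb R$ and let $\theta,h$ be smooth real functions. Then
\begin{equation}\label{eq:first}
\frac{d}{dt}\Big|_{t=0}E_\omega(e^\theta+th)=\int_X h\,\big(s+\Delta\theta-|\partial\theta|^2-\lambda\theta-\lambda\big)\,dv .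
\end{equation}
This derivative vanishes for all $h$ with $\int h\,dv=0$ if and only if $s+\Delta\theta-|\partial\theta|^2-\lambda\theta$ is constant.
\end{lemma}

\begin{proof}
Put $\rho_t=e^\theta+th$, which is positive for small $|t|$. Pointwise,
\begin{equation}\label{eq:pointwise}
\frac{d}{dt}\frac{|\partial\rho_t|^2}{\rho_t}=\frac{2\operatorname{Re}g^{i\bar j}(\rho_t)_ih_{\bar j}}{\rho_t}-\frac{|\partial\rho_t|^2h}{\rho_t^2},\qquad \frac{d}{dt}\,\rho_t\log\rho_t=(\log\rho_t+1)h .
\end{equation}
At $t=0$ the first expression is $2\operatorname{Re}g^{i\bar j}\theta_ih_{\bar j}-|\partial\theta|^2h$. Since $2\operatorname{Re}g^{i\bar j}\theta_ih_{\bar j}=g(\nabla\theta,\nabla h)$ and $\Delta=d^*d$, its first term integrates to $\int h\,\Delta\theta\,dv$. This gives \eqref{eq:first}. If the bracket in \eqref{eq:first} is constant, the integral vanishes when $\int h\,dv=0$. Conversely, taking for $h$ the bracket minus its mean shows that this $h$ has zero $L^2$-norm.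
\end{proof}

\begin{proposition}\label{prop:convex}
Let $\lambda\le0$. Then $E_\omega$ is strictly convex on $\mathcal P_\omega$ and $\nu_\lambda(\omega)$ is finite. If $\omega$ is $\mu^\lambda$-cscK with respect to $\xi$ and $\theta=\theta^\omega_\xi$, then $E_\omega(\rho)>E_\omega(e^\theta)$ for all $\rho\in\mathcal P_\omega$ with $\rho\ne e^\theta$; in particular $\nu_\lambda(\omega)=E_\omega(e^\theta)$.
\end{proposition}

\begin{proof}
Let $\rho_0\ne\rho_1$ in $\mathcal P_\omega$, and put $h=\rho_1-\rho_0$, $\rho_t=\rho_0+th$ and $e(t)=E_\omega(\rho_t)$ for $t\in[0,1]$. The curvature term is affine in $t$. Differentiating \eqref{eq:pointwise} once more,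
\[
\frac{d^2}{dt^2}\frac{|\partial\rho_t|^2}{\rho_t}=\frac{2|\partial h|^2}{\rho_t}-\frac{4h\operatorname{Re}g^{i\bar j}(\rho_t)_ih_{\bar j}}{\rho_t^2}+\frac{2h^2|\partial\rho_t|^2}{\rho_t^3}=2\rho_t\,\Big|\partial\Big(\frac h{\rho_t}\Big)\Big|^2,
\]
because $\partial(h/\rho_t)=\rho_t^{-1}\big(\partial h-(h/\rho_t)\,\partial\rho_t\big)$. Also $\frac{d^2}{dt^2}\rho_t\log\rho_t=h^2/\rho_t$. Therefore
\[
e''(t)=\int_X\Big(2\rho_t\,\big|\partial(h/\rho_t)\big|^2-\lambda\,\frac{h^2}{\rho_t}\Big)dv .
\]
For $\lambda\le0$ both terms are nonnegative. If $e''(t)=0$, then the real function $h/\rho_t$ is a constant $c$, and $0=\int h\,dv=c\int\rho_t\,dv=c$ gives $h=0$, a contradiction. So $e''>0$ on $[0,1]$, also in the borderline case $\lambda=0$.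

Jensen's inequality for the convex function $r\log r$ gives $\int\rho\log\rho\,dv\ge-\log\mathrm{Vol}$ on $\mathcal P_\omega$, where $\mathrm{Vol}=\int dv$. Since $-\lambda\ge0$, we get $E_\omega\ge\min s+\lambda\log\mathrm{Vol}$ on $\mathcal P_\omega$.

Finally let $\rho_0=e^\theta$ with $s^\lambda_\xi(\omega)$ constant. Lemma~\ref{lem:first} gives $e'(0)=0$, and $e''>0$ gives $e(1)>e(0)$.
\end{proof}

We shall evaluate the energy mostly on densities written as $e^\theta$, for which
\begin{equation}\label{eq:Etheta}
E_\omega(e^\theta)=\int_X\big(s+|\partial\theta|^2-\lambda\theta\big)\,e^\theta dv .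
\end{equation}

\section{The argument on the projective line}\label{sec:P1}

For circle-invariant metrics on $\mathbb{CP}^1$ everything reduces to one variable, and the independence of $F$ from the metric is two integrations by parts. The formulas of this section are used again in the proof of Theorem~\ref{thm:C}.

Let $w$ be the affine coordinate, and on $\mathbb C^*$ write $w=e^\zeta$ with $\zeta=q+\sqrt{-1}\,\tau$. Let $T$ be the circle of rotations $w\mapsto e^{\sqrt{-1}\,t}w$, generated by $\partial_\tau$, and let $\omega$ be a $T$-invariant K\"ahler metric of area $4\pi$. On $\mathbb C^*$,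
\[
g=\varphi\,(dq^2+d\tau^2),\qquad \omega=\varphi\,dq\wedge d\tau,
\]
where $\varphi=|\partial_\tau|^2>0$ depends on $q$ only. The smooth $1$-form $-\iota_{\partial_\tau}\omega$ on $\mathbb{CP}^1$ is closed, hence equal to $dx$ for a smooth function $x$, and $dx=\varphi\,dq$ on $\mathbb C^*$. Thus $x$ is a strictly increasing function of $q$ and $\omega=dx\wedge d\tau$. The area is $2\pi(\max x-\min x)$, so we may normalize $x=-1$ at $w=0$ and $x=1$ at $w=\infty$. We regard $\varphi$ as a smooth positive function of $x\in(-1,1)$, the \emph{profile} of $\omega$, and denote $d/dx$ by a prime; on functions of $x$ we have $\partial_q=\varphi\,\frac d{dx}$.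

\begin{lemma}\label{lem:profile}
\begin{itemize}
\item[(a)] As $x\to\mp1$ we have $\varphi\to0$ and $\varphi'\to\pm2$.
\item[(b)] For any metric $\varphi\,dq\wedge d\tau$ on $\mathbb C^*$ with $dx=\varphi\,dq$,
\[
\partial^\sharp x=\partial_\zeta=w\,\partial_w,\qquad s=-\tfrac12\varphi'',\qquad \Delta x=-\varphi',\qquad |\partial x|^2=\tfrac12\varphi .
\]
\item[(c)] The profile determines $\omega$ up to an automorphism $w\mapsto cw$ with $c>0$. The Fubini--Study metric $g=4|dw|^2/(1+|w|^2)^2$ has profile $1-x^2$ and $s=1$.
\end{itemize}
\end{lemma}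

\begin{proof}
(a) Near $w=0$ write $g=H|dw|^2$ with $H$ smooth and positive. With $r=|w|=e^q$ we have $\varphi=r^2H\to0$ and $\varphi'=\varphi^{-1}\partial_q\varphi=\partial_q\log\varphi=2+r\,\partial_r\log H\to2$ as $r\to0$. In the coordinate $1/w$ the sign of $q$ is reversed, so the same computation gives $\varphi'\to-2$ at $w=\infty$.

(b) Since $\sqrt{-1}\,d\zeta\wedge d\bar\zeta=2\,dq\wedge d\tau$, we have $g_{\zeta\bar\zeta}=\varphi/2$. On functions of $x$, $\partial_\zeta=\partial_{\bar\zeta}=\frac12\partial_q$. So $\partial_{\bar\zeta}x=\varphi/2$, which gives $\partial^\sharp x=\partial_\zeta$ and $|\partial x|^2=\frac2\varphi\cdot\frac{\varphi^2}4$. On such functions $\Box=\frac1{2\varphi}\partial_q^2$. Now $\partial_q^2x=\varphi\varphi'$ gives $\Delta x=-2\Box x=-\varphi'$, and $\partial_q^2\log\varphi=\partial_q\varphi'=\varphi\varphi''$ gives $s=-\Box\log g_{\zeta\bar\zeta}=-\frac12\varphi''$.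

(c) The equation $dq=dx/\varphi$ determines $q$ as a function of $x$ up to an additive constant, and a translation of $q$ is a map $w\mapsto cw$. For the Fubini--Study metric $\varphi=4|w|^2/(1+|w|^2)^2=\cosh^{-2}q$, so $x=\tanh q$ and $\varphi=1-x^2$.
\end{proof}

Since $\partial_\zeta=\frac12(\partial_q-\sqrt{-1}\,\partial_\tau)$, the Lie algebra $\mathfrak t$ consists of the fields $\xi_a=-\frac a2\partial_\tau=\operatorname{Im}\partial^\sharp(ax)$, $a\in\mathbb R$. Put
\[
Z(a)=\int_{-1}^1e^{ax}\,dx,\qquad m(a)=\frac{Z'(a)}{Z(a)},
\]
where for these two functions the prime is $d/da$. Thus $m(a)$ is the mean of $x$ for the probability measure $e^{ax}dx/Z(a)$ on $[-1,1]$, and $m'=Z''/Z-m^2>0$ is its variance. In particular $m(0)=0$ and $m'(0)=\frac13$, and $m$ is odd because $Z$ is even. Differentiating $aZ=2\sinh a$ twice,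
\begin{equation}\label{eq:Z}
aZ=2\sinh a,\qquad Z+aZ'=2\cosh a,\qquad 2Z'+aZ''=aZ .
\end{equation}
As $dv=dx\wedge d\tau$, the normalized potential of $\xi_a$ is $\theta_a=ax-\log(2\pi Z(a))$.

We now compute $E_\omega(e^{\theta_a})$ from \eqref{eq:Etheta}. The entropy term does not involve $\varphi$ at all, because the push-forward of $dv$ under $x$ is $2\pi\,dx$ for every invariant metric:
\[
\int\theta_ae^{\theta_a}dv=am(a)-\log(2\pi Z(a)).
\]
The other two terms do involve $\varphi$, but two integrations by parts with Lemma~\ref{lem:profile}(a) give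
\[
\int_{-1}^1\varphi''e^{ax}dx=\big[\varphi'e^{ax}-a\varphi e^{ax}\big]_{-1}^1+a^2\int_{-1}^1\varphi e^{ax}dx=-4\cosh a+a^2\int_{-1}^1\varphi e^{ax}dx,
\]
so that the interior contributions cancel:
\[
\int\big(s+|\partial\theta_a|^2\big)e^{\theta_a}dv=\frac1Z\int_{-1}^1\Big(-\frac12\varphi''+\frac{a^2}2\varphi\Big)e^{ax}dx=\frac{2\cosh a}{Z}=1+am .
\]
Writing $F(a)$ for $F(\xi_a)$, we have found that for every invariant metric of area $4\pi$
\begin{equation}\label{eq:FP1}
F(a)=1+am-\lambda\big(am-\log(2\pi Z)\big),\qquad F'(a)=m+(1-\lambda)\,am' .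
\end{equation}

Here is the uniqueness argument. Let $\lambda\le0$ and let the invariant metric $\omega$ be $\mu^\lambda$-cscK with respect to $\xi_a$. For $b\ne a$ the density $e^{\theta_b}$ is a competitor of $e^{\theta_a}$ in $\mathcal P_\omega$, so Proposition~\ref{prop:convex} gives $F(b)>F(a)$. Thus $a$ is the unique minimizer of a function that does not see $\omega$. The Fubini--Study metric is a solution with $a=0$, so this minimizer is $0$, and $\omega$ is cscK. Formula \eqref{eq:FP1} confirms this: $m(a)$ has the sign of $a$, hence so has $F'(a)$ when $\lambda\le0$.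

The same formula shows what goes wrong for large $\lambda$. We have $F''(0)=(2-\lambda)m'(0)=(2-\lambda)/3$. For $\lambda>2$ the point $a=0$ is a strict local maximum of $F$, so on the round sphere the constant density is a critical point of $E_\omega$ that is not a minimizer.

Two steps must be replaced in general. The explicit integration becomes a differentiation of the energy along a segment of metrics, and the assumption that both metrics are invariant under one circle has to be proved.

\section{Hamiltonian fields and the group $G$}\label{sec:G}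

To compare two fields we need each of them to have a real potential with respect to both metrics. Invariance of the metric is not enough for this: on a complex torus the translations preserve a flat metric $\omega$, but for a nonzero constant field $\xi$ the form $\iota_\xi\omega$ is not exact, in conflict with \eqref{eq:ham}. The group $G$ removes such fields.

\subsection{Facts on Lie groups}
We use the following standard facts.
\begin{itemize}
\item[(L1)] The group $\mathrm{Aut}(X)$ of biholomorphisms, with the compact-open topology, is a Lie group acting smoothly on $X$. Its Lie algebra is identified with the real holomorphic vector fields, $\exp(t\eta)$ being the flow of $\eta$, and $\gamma\exp(t\eta)\gamma^{-1}=\exp(t\gamma_*\eta)$.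
\item[(L2)] A closed subgroup of a Lie group is a Lie group, and its identity component is closed. The biholomorphisms that preserve a K\"ahler metric $\omega$ form a closed subgroup of the compact isometry group of $g$; hence every closed subgroup of $\mathrm{Aut}(X)$ that preserves $\omega$ is compact.
\item[(L3)] A \emph{torus} is a compact connected abelian Lie group. A torus in a Lie group is \emph{maximal} if it lies in no strictly larger torus. The maximal tori of a compact connected Lie group are conjugate.
\item[(L4)] (Cartan--Iwasawa--Malcev; \cite[Ch.~XV, Thm.~3.1]{Hochschild}.) In a connected Lie group every compact subgroup lies in a maximal compact subgroup, and the maximal compact subgroups are connected and mutually conjugate.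
\end{itemize}

\begin{lemma}\label{lem:tori}
In a connected Lie group every torus lies in a maximal torus, and any two maximal tori are conjugate.
\end{lemma}

\begin{proof}
A strictly larger torus has strictly larger dimension, so a torus of largest dimension among those containing a given one is maximal. Two maximal tori lie in maximal compact subgroups, which are connected and conjugate by (L4). After a conjugation both are maximal tori of one compact connected group, and (L3) applies.
\end{proof}

\subsection{The Lie algebra of $G$}
Let $\Omega$ be the space of holomorphic $1$-forms on $X$. By Hodge theory these forms are closed and are determined by their cohomology classes. The Albanese torus $\mathrm{Alb}(X)$ is the quotient of $\Omega^*$ by the lattice of periods $\alpha\mapsto\int_c\alpha$, $c\in H_1(X,\mathbb Z)$, and $\mathrm{alb}(x)$ is the class of $\alpha\mapsto\int_{x_0}^x\alpha$ for a base point $x_0$. An element $\gamma\in\mathrm{Aut}^0(X)$ acts trivially on cohomology, so $\gamma^*\alpha=\alpha$ for $\alpha\in\Omega$, and $x\mapsto\mathrm{alb}(\gamma x)-\mathrm{alb}(x)$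 has zero differential. So $\Phi(\gamma)$ is independent of $x$. Evaluating $\Phi(\gamma)$ at $\sigma x$ and $\Phi(\sigma)$ at $x$ shows $\Phi(\gamma\sigma)=\Phi(\gamma)+\Phi(\sigma)$, and $\Phi$ is continuous. By (L2), $G$ is a closed connected subgroup of $\mathrm{Aut}(X)$. Let $\mathfrak g$ be its Lie algebra.

\begin{lemma}\label{lem:LieG}
Let $\omega$ be any K\"ahler metric and $\eta$ a real holomorphic vector field. Then $\eta\in\mathfrak g$ if and only if $2\sqrt{-1}\,\eta^{1,0}=\partial^\sharp f$ for a smooth complex function $f$, which is unique up to an additive constant. In particular $J\mathfrak g=\mathfrak g$, and every field that is Hamiltonian with respect to some K\"ahler metric lies in $\mathfrak g$.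
\end{lemma}

\begin{proof}
The derivative at $t=0$ of $\int_x^{\exp(t\eta)x}\alpha$ is $\alpha(\eta)=\alpha(\eta^{1,0})$. So $\mathfrak g=\ker d\Phi$ consists of the $\eta$ for which $W=2\sqrt{-1}\,\eta^{1,0}$ satisfies $\alpha(W)=0$ for all $\alpha\in\Omega$. Note that $\alpha(W)$ is a holomorphic function, hence a constant. For $\alpha\in\Omega$ and any function $f$, integration by parts gives
\begin{equation}\label{eq:orth}
\langle\bar\partial f,\bar\alpha\rangle_{L^2}=\int g^{i\bar j}f_{\bar j}\,\alpha_i\,dv=-\int f\,g^{i\bar j}\partial_{\bar j}\alpha_i\,dv=0 .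
\end{equation}
If $W=\partial^\sharp f$, then the constant $\alpha(W)=g^{i\bar j}f_{\bar j}\alpha_i$ has integral zero by \eqref{eq:orth}, so $\eta\in\mathfrak g$.

Conversely let $\eta\in\mathfrak g$. The $(0,1)$-form $\iota_W\omega=\sqrt{-1}\,g_{i\bar j}W^id\bar z^j$ is $\bar\partial$-closed, since $\partial_{\bar k}(g_{i\bar j}W^i)=W^i\partial_{\bar k}g_{i\bar j}$ is symmetric in $j,k$ by the K\"ahler condition. By Hodge theory it is the sum of a $\bar\partial$-exact form and a harmonic $(0,1)$-form, and harmonic $(0,1)$-forms on a compact K\"ahler manifold are the conjugates of holomorphic $1$-forms. So $\iota_W\omega=\bar\alpha+\sqrt{-1}\,\bar\partial f$ with $\alpha\in\Omega$. By \eqref{eq:orth},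
\[
\|\alpha\|^2_{L^2}=\langle\iota_W\omega,\bar\alpha\rangle_{L^2}=\sqrt{-1}\int W^i\alpha_i\,dv=0 .
\]
Hence $\alpha=0$, and $W=\partial^\sharp f$ by \eqref{eq:sharp}. If $\partial^\sharp f=0$, then $f$ is holomorphic, hence constant. Finally $(J\eta)^{1,0}=\sqrt{-1}\,\eta^{1,0}$, so $J\eta$ has the potential $\sqrt{-1}f$.
\end{proof}

The imaginary part of the potential measures the failure of $\eta$ to preserve $\omega$.

\begin{lemma}\label{lem:reality}
Let $\eta\in\mathfrak g$ and $2\sqrt{-1}\,\eta^{1,0}=\partial^\sharp(f_1+\sqrt{-1}f_2)$ with $f_1,f_2$ real. Then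
\[
\eta=\operatorname{Im}\partial^\sharp f_1+\operatorname{Re}\partial^\sharp f_2,\qquad \mathcal L_\eta\omega=\sqrt{-1}\,\partial\bar\partial f_2 .
\]
Consequently $\eta\in\mathfrak g$ is Hamiltonian with respect to $\omega$ if and only if $\mathcal L_\eta\omega=0$.
\end{lemma}

\begin{proof}
Add to $\eta^{1,0}=\frac1{2\sqrt{-1}}\partial^\sharp f_1+\frac12\partial^\sharp f_2$ its conjugate to get the first formula. By \eqref{eq:sharp}, $\iota_{\eta^{1,0}}\omega=\frac12\bar\partial(f_1+\sqrt{-1}f_2)$, so $\iota_\eta\omega=\frac12\big(df_1+\sqrt{-1}(\bar\partial f_2-\partial f_2)\big)$, and applying $d$ gives the second. If $\mathcal L_\eta\omega=0$, then $\Delta f_2=0$, so $f_2$ is constant, $\partial^\sharp f_1$ is holomorphic and $\eta=\operatorname{Im}\partial^\sharp f_1$. The converse is \eqref{eq:ham}.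
\end{proof}

\section{Calculus for the weighted volume}\label{sec:calculus}

Both the invariance of $F$ and the symmetry of solutions come from integrating by parts against $e^\theta dv$. This section collects the identities.

\subsection{The K\"ahler connection}
The Levi-Civita connection $\nabla$ of a K\"ahler metric has Christoffel symbols $\Gamma^i_{lp}=g^{i\bar j}\partial_lg_{p\bar j}$, symmetric in $l,p$, together with their conjugates; all mixed symbols vanish, and $\nabla g=0$. For a $(1,0)$-field $W$ the divergence theorem reads $\int\nabla_iW^i\,dv=0$, and the conjugate statement holds for $(0,1)$-fields. We raise indices by $\nabla^i=g^{i\bar j}\nabla_{\bar j}$, $R^i_p=g^{i\bar j}R_{p\bar j}$ and, for a complex function $f$,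
\[
f^i=g^{i\bar j}f_{\bar j},\qquad \nabla_lf^i=g^{i\bar j}f_{l\bar j},\qquad f^{il}=\nabla^lf^i=g^{l\bar k}g^{i\bar j}\nabla_{\bar k}f_{\bar j}.
\]
The tensor $Df=(f^{il})$ is symmetric, because the Hessian is. As $\nabla_{\bar k}f^i=\partial_{\bar k}f^i$, we have $Df=0$ if and only if $\partial^\sharp f$ is holomorphic.

We need two consequences of the K\"ahler condition. First, if $\sqrt{-1}\,B_{p\bar j}\,dz^p\wedge d\bar z^j$ is a closed form, then $\partial_iB_{p\bar j}$ is symmetric in $i,p$, hence so is $\nabla_iB_{p\bar j}$, and contracting with $g^{i\bar j}$ gives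
\begin{equation}\label{eq:bianchi}
\nabla_i\big(g^{i\bar j}B_{p\bar j}\big)=\partial_p\big(g^{i\bar j}B_{i\bar j}\big).
\end{equation}
For the Ricci form this is the contracted Bianchi identity. Second, for every function $f$,
\begin{equation}\label{eq:ricci}
\nabla_lf^{il}=\nabla^i\Box f+R^i_pf^p .
\end{equation}
To prove \eqref{eq:ricci}, note that for a $(1,0)$-field $W$ we have $\nabla_l\nabla_{\bar k}W^i=\partial_l\partial_{\bar k}W^i+\Gamma^i_{lp}\partial_{\bar k}W^p$ and $\nabla_{\bar k}\nabla_lW^i=\partial_{\bar k}(\partial_lW^i+\Gamma^i_{lp}W^p)$, so the difference is $-(\partial_{\bar k}\Gamma^i_{lp})W^p$. The tensor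
\[
-g_{i\bar j}\,\partial_{\bar k}\Gamma^i_{lp}=-\partial_l\partial_{\bar k}g_{p\bar j}+g^{r\bar q}\,\partial_lg_{p\bar q}\,\partial_{\bar k}g_{r\bar j}
\]
is symmetric in $l,p$ and in $j,k$. Its contraction with $g^{p\bar j}$ is $-\partial_{\bar k}\Gamma^p_{lp}=-\partial_{\bar k}\partial_l\log\det g=R_{l\bar k}$, so by symmetry its contraction with $g^{l\bar k}$ is $R_{p\bar j}$. Hence
\[
\nabla_lf^{il}=g^{l\bar k}\nabla_l\nabla_{\bar k}f^i=g^{l\bar k}g^{i\bar j}\nabla_{\bar k}f_{l\bar j}+R^i_pf^p .
\]
The conjugate of the symmetry used for \eqref{eq:bianchi}, applied to the closed form $\sqrt{-1}\,\partial\bar\partial f$, is $\nabla_{\bar k}f_{l\bar j}=\nabla_{\bar j}f_{l\bar k}$, and it turns the first term into $\nabla^i\Box f$.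

\subsection{Weighted operators}
Let $\xi$ be Hamiltonian with respect to $\omega$, with potential $\theta$ and $V=\partial^\sharp\theta$, so that $Vf=\theta^if_i$ and $\bar Vf=\theta_if^i$. Put $dv_\theta=e^\theta dv$. The complex Laplacian has two weighted versions,
\[
Nf=e^{-\theta}\nabla_i(e^\theta f^i)=\Box f+\bar Vf,\qquad \bar Nf=\overline{N\bar f}=\Box f+Vf .
\]
By the divergence theorem and the definition of $\xi$, for complex functions $f,h$,
\begin{equation}\label{eq:N}
\int hNf\,dv_\theta=-\int f^ih_i\,dv_\theta,\qquad \int\bar Nf\,dv_\theta=0,\qquad Nf-\bar Nf=-2\sqrt{-1}\,\xi f .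
\end{equation}
So $N=\bar N$ and $V=\bar V$ on $\xi$-invariant functions, that is, on functions with $\xi f=0$. Both $N$ and $\bar N$ preserve $\xi$-invariance, because the flow of $\xi$ preserves $\omega$, $J$ and $\theta$. Put
\[
S_{p\bar j}=R_{p\bar j}-\theta_{p\bar j},\qquad S^i_p=g^{i\bar j}S_{p\bar j},\qquad Pf=S^i_p\nabla_if^p=S_{p\bar j}\,g^{i\bar j}g^{p\bar k}f_{i\bar k},
\]
\[
s_\xi=s+\Delta\theta-|\partial\theta|^2=s-2\Box\theta-|\partial\theta|^2,\qquad \mathcal Qf=e^{-\theta}\nabla_i\nabla_l\big(e^\theta f^{il}\big).
\]
The operator $P$ is real, $\overline{P\bar f}=Pf$: since $S$ and $g$ are Hermitian, $\overline{P\bar f}=S_{j\bar p}g^{j\bar i}g^{k\bar p}f_{k\bar i}$, which is $Pf$ after renaming indices. Lowering the indices of $\overline{f^{il}}$ gives $\nabla_l\nabla_i\bar f$, so $|Df|^2=f^{il}\nabla_l\nabla_i\bar f$, and two integrations by parts give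
\begin{equation}\label{eq:Qpos}
\int\bar f\,\mathcal Qf\,dv_\theta=\int|Df|^2dv_\theta .
\end{equation}
Thus $\mathcal Q$ is the operator $D^*D$ for the weighted volume, and $\mathcal Qf=0$ if and only if $\partial^\sharp f$ is holomorphic.

\begin{lemma}\label{lem:identities}
\begin{itemize}
\item[(a)] $e^{-\theta}\nabla_i(e^\theta S^i_p)=\nabla_iS^i_p+\theta_iS^i_p=\partial_ps_\xi$.
\item[(b)] $\mathcal Qf=N^2f+Pf+(\partial_ps_\xi)f^p$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The form $\mathrm{Ric}(\omega)-\sqrt{-1}\,\partial\bar\partial\theta$ is closed, so \eqref{eq:bianchi} gives $\nabla_iS^i_p=\partial_p(s-\Box\theta)$. For the term $\theta_iS^i_p=\theta_iR^i_p-\theta_i\nabla_p\theta^i$ we use that $V$ is holomorphic, that is, $\theta^{il}=0$. First, \eqref{eq:ricci} with $f=\theta$ reads $\partial_{\bar j}\Box\theta=-R_{p\bar j}g^{p\bar k}\theta_{\bar k}$, and its conjugate is $\theta_iR^i_p=-\partial_p\Box\theta$. Second, the conjugate of $\theta^{il}=0$ is $\nabla_p\theta_i=0$, so $\partial_p|\partial\theta|^2=\partial_p(\theta_i\theta^i)=\theta_i\nabla_p\theta^i$.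 Adding up, we get $\partial_p(s-2\Box\theta-|\partial\theta|^2)$.

(b) By the symmetry of $f^{il}$,
\[
\theta_lf^{il}=\theta_l\nabla^if^l=\nabla^i(\theta_lf^l)-g^{i\bar j}\theta_{l\bar j}f^l .
\]
Adding \eqref{eq:ricci} gives $e^{-\theta}\nabla_l(e^\theta f^{il})=\nabla^i(Nf)+S^i_pf^p$. Applying $e^{-\theta}\nabla_i(e^\theta\,\cdot\,)$ to both sides,
\[
\mathcal Qf=N^2f+S^i_p\nabla_if^p+e^{-\theta}\nabla_i(e^\theta S^i_p)\,f^p,
\]
and (a) identifies the last term.
\end{proof}

\begin{example}[K\"ahler--Ricci solitons]\label{ex:soliton}
Suppose $2\pi c_1(X)=\beta[\omega]$ with $\beta>0$; for $\beta=2\pi\lambda$ this says $[\omega]=-\lambda^{-1}K_X$. By the $\partial\bar\partial$-lemma (a real $d$-exact $(1,1)$-form on a compact K\"ahler manifold is $\sqrt{-1}\,\partial\bar\partial$ of a real function), $S_{p\bar j}=\beta g_{p\bar j}+u_{p\bar j}$ with $u$ real. Lemma~\ref{lem:identities}(a), \eqref{eq:bianchi} and $\nabla_p\theta_i=0$ give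
\[
\partial_ps_\xi=\partial_p\Box u+\beta\theta_p+\theta_i\nabla_pu^i=\beta\theta_p+\partial_p(Nu).
\]
So $s^\beta_\xi(\omega)$ is constant if and only if $Nu$ is antiholomorphic, hence constant. By \eqref{eq:N} with $h=1$ this constant is $0$, and \eqref{eq:N} with $h=u$ then shows that $u$ is constant. Thus $\omega$ is $\mu^\beta$-cscK with respect to $\xi$ if and only if $\mathrm{Ric}(\omega)-\beta\omega=\sqrt{-1}\,\partial\bar\partial\theta=\mathcal L_{J\xi}\omega$, which is the soliton equation; the last equality is Lemma~\ref{lem:reality}.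
\end{example}

\section{The energy of $e^{\theta_\xi}$ does not depend on the metric}\label{sec:invariance}

Let $T\subset G$ be a torus. Averaging a K\"ahler metric in $L$ over $T$ produces a $T$-invariant one in $L$, and by Lemma~\ref{lem:reality} the normalized potential $\theta^\omega_\xi$ is defined for every $\xi\in\mathfrak t$ and every such $\omega$.

\begin{proposition}\label{prop:invariance}
Let $\lambda\in\mathbb R$ and $\xi\in\mathfrak t$. The number $E_\omega(e^{\theta^\omega_\xi})$ does not depend on the $T$-invariant K\"ahler metric $\omega\in L$.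
\end{proposition}

\begin{proof}
Let $\omega,\omega'\in L$ be $T$-invariant. We join them by a segment along which $\xi$ stays Hamiltonian, and we show that the derivative of the energy vanishes.

\emph{The segment.} By the $\partial\bar\partial$-lemma, $\omega'=\omega+\sqrt{-1}\,\partial\bar\partial u$ with $u$ real. Pulling this identity back by elements of $T$ and integrating over $T$, we may replace $u$ by its average and assume that $u$ is $T$-invariant; in particular $\xi u=0$. The forms $\omega_t=\omega+t\sqrt{-1}\,\partial\bar\partial u=(1-t)\omega+t\omega'$, $t\in[0,1]$, are $T$-invariant K\"ahler metrics in $L$. Let $V=2\sqrt{-1}\,\xi^{1,0}$ and $\theta_t=\theta^\omega_\xi+tVu$. The function $Vu$ is real, since $\overline{Vu}=\bar Vu=Vu$. As $V$ is holomorphic, $\iota_V(\sqrt{-1}\,\partial\bar\partial u)=\sqrt{-1}\,V^iu_{i\bar j}d\bar z^j=\sqrt{-1}\,\bar\partial(Vu)$. Hence $\iota_V\omega_t=\sqrt{-1}\,\bar\partial\theta_t$, and by \eqref{eq:sharp} $\theta_t$ is a potential of $\xi$ with respect to $\omega_t$.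

We differentiate at an arbitrary $t$, denote $d/dt$ by a dot and suppress $t$; all operators are those of $(\omega_t,\theta_t)$. From $\dot g_{i\bar j}=u_{i\bar j}$ we get $\frac d{dt}\log\det g=\Box u$, and therefore
\begin{equation}\label{eq:dots}
\dot{dv}=\Box u\,dv,\quad \dot R_{i\bar j}=-(\Box u)_{i\bar j},\quad \dot g^{i\bar j}=-g^{i\bar q}g^{p\bar j}u_{p\bar q},\quad \dot\theta=Vu,\quad \dot{dv_\theta}=\bar Nu\,dv_\theta .
\end{equation}

\emph{Normalization and entropy.} For any smooth function $\chi$ on $\mathbb R$,
\[
\frac d{dt}\int\chi(\theta)\,dv=\int\chi'(\theta)\,Vu\,dv+\int\chi(\theta)\,\Box u\,dv=0,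
\]
because $\int\chi(\theta)\Box u\,dv=-\int g^{i\bar j}u_i\,\chi'(\theta)\theta_{\bar j}\,dv=-\int\chi'(\theta)Vu\,dv$. This is the general form of the observation in Section~\ref{sec:P1} that the push-forward of $dv$ under the potential is the same for all metrics. With $\chi(r)=e^r$ it shows $\theta_t=\theta^{\omega_t}_\xi$, and with $\chi(r)=re^r$ it shows that the entropy term in \eqref{eq:Etheta} is constant.

\emph{Curvature and gradient terms.} We have $\Box e^\theta=(\Box\theta+|\partial\theta|^2)e^\theta$, whose integral vanishes. So the remaining part of \eqref{eq:Etheta} can be written with the trace of $S$: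
\[
I(t):=\int(s+|\partial\theta|^2)\,dv_\theta=\int\operatorname{tr}S\;dv_\theta,\qquad \operatorname{tr}S=g^{i\bar j}S_{i\bar j}=s-\Box\theta .
\]
By \eqref{eq:dots},
\[
\frac d{dt}\operatorname{tr}S=-g^{i\bar q}g^{p\bar j}u_{p\bar q}S_{i\bar j}-\Box\Box u-\Box(Vu)=-Pu-\Box\bar Nu,
\]
\[
\dot I=\int\big(-Pu-\Box\bar Nu+\operatorname{tr}S\cdot\bar Nu\big)dv_\theta .
\]
We move all derivatives off the first two terms. Since $\int(\Box f)h\,dv=\int f\,\Box h\,dv$,
\[
-\int\Box(\bar Nu)\,e^\theta dv=-\int(\Box\theta+|\partial\theta|^2)\,\bar Nu\,dv_\theta .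
\]
By the divergence theorem, Lemma~\ref{lem:identities}(a) and \eqref{eq:N},
\[
-\int Pu\,dv_\theta=-\int e^\theta S^i_p\nabla_iu^p\,dv=\int(\partial_ps_\xi)\,u^p\,dv_\theta=-\int s_\xi\,Nu\,dv_\theta .
\]
As $\operatorname{tr}S-\Box\theta-|\partial\theta|^2=s_\xi$, we obtain $\dot I=\int s_\xi\,(\bar Nu-Nu)\,dv_\theta$, and this vanishes by \eqref{eq:N} because $\xi u=0$.
\end{proof}

\section{Invariance under a maximal torus}\label{sec:torus}

A general K\"ahler metric has few symmetries, so the equation must be used to produce them. The mechanism is in Lemma~\ref{lem:identities}(b). The kernel of $\mathcal Q$ consists of the complex potentials of holomorphic fields. If $\mathcal Q$ commutes with conjugation, then the real and imaginary parts of a potential are again potentials, and real potentials generate isometries. For a $\mu^\lambda$-cscK metric, $\mathcal Q$ commutes with conjugation on $\xi$-invariant functions, which leads us to the centralizer of $\xi$.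

\begin{proposition}\label{prop:torus}
Let $\lambda\in\mathbb R$ and let $\omega$ be $\mu^\lambda$-cscK with respect to $\xi$. Then there is a maximal torus $T$ of $G$ that preserves $\omega$ and has $\xi\in\mathfrak t$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:LieG}, $\xi\in\mathfrak g$. Let $G_\xi$ be the identity component of $\{\gamma\in G:\gamma_*\xi=\xi\}$, and let $K$ be the identity component of $\{\gamma\in G_\xi:\gamma^*\omega=\omega\}$. By (L2), $G_\xi$ is a connected Lie group and $K$ is compact. Their Lie algebras are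
\[
\mathfrak g_\xi=\{\eta\in\mathfrak g:[\xi,\eta]=0\},\qquad \mathfrak k=\{\eta\in\mathfrak g_\xi:\mathcal L_\eta\omega=0\}.
\]

\emph{Step 1: every $\eta\in\mathfrak g_\xi$ has the form $\eta_1+J\eta_2$ with $\eta_1,\eta_2\in\mathfrak k$.} Write $2\sqrt{-1}\,\eta^{1,0}=\partial^\sharp f$ with $\int f\,dv=0$; this determines $f$ by Lemma~\ref{lem:LieG}. The flow of $\xi$ preserves $\omega$, $J$ and $\eta$, so it preserves $f$. Thus $f$ is $\xi$-invariant. Since $s^\lambda_\xi=s_\xi-\lambda\theta$ is constant, $\partial_ps_\xi=\lambda\theta_p$, and Lemma~\ref{lem:identities}(b) becomes $\mathcal Q=N^2+P+\lambda\bar V$. As $P$ is real, and as $N=\bar N$ and $V=\bar V$ on the $\xi$-invariant functions $f$ and $Nf$,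
\[
\overline{\mathcal Q\bar f}=\bar N^2f+Pf+\lambda Vf=N^2f+Pf+\lambda\bar Vf=\mathcal Qf=0,
\]
where the last equality holds because $Df=0$. By \eqref{eq:Qpos}, $D\bar f=0$. So $f_1=\operatorname{Re}f$ and $f_2=\operatorname{Im}f$ satisfy $Df_1=Df_2=0$, and the fields $\eta_k=\operatorname{Im}\partial^\sharp f_k$ are Hamiltonian with respect to $\omega$. They lie in $\mathfrak g$ by Lemma~\ref{lem:LieG}, they preserve $\omega$ by \eqref{eq:ham}, and they commute with $\xi$ because the flow of $\xi$ preserves $\omega$, $J$ and $f_k$. Hence $\eta_k\in\mathfrak k$, and Lemma~\ref{lem:reality} gives $\eta=\eta_1+\operatorname{Re}\partial^\sharp f_2=\eta_1+J\eta_2$.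

\emph{Step 2: $K$ is a maximal compact subgroup of $G_\xi$.} The point is that the fields in $J\mathfrak k$ are gradients, and a gradient flow cannot return to its starting point. By (L4), $K$ lies in a maximal compact subgroup $K'$ of $G_\xi$, which is connected; let $\mathfrak k'\supset\mathfrak k$ be its Lie algebra. Suppose that $\mathfrak k'\ne\mathfrak k$ and write an element of $\mathfrak k'\setminus\mathfrak k$ as $\eta_1+J\eta_2$ by Step~1. Then $J\eta_2$ is a nonzero element of $\mathfrak k'$. By Lemma~\ref{lem:reality}, $\eta_2=\operatorname{Im}\partial^\sharp b$ with $b$ real, so $J\eta_2=\operatorname{Re}\partial^\sharp b$ and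
\[
(J\eta_2)\,b=|\partial b|^2\ge0,
\]
with strict inequality wherever $J\eta_2\ne0$. Let $\gamma_t=\exp(tJ\eta_2)\in K'$ and choose $x\in X$ with $J\eta_2(x)\ne0$. The function $t\mapsto b(\gamma_tx)$ is nondecreasing and has positive derivative at $0$, so $b(\gamma_tx)\ge b(\gamma_1x)>b(x)$ for $t\ge1$. On the other hand, $K'$ is compact, so there are integers $n_k$ with $n_{k+1}-n_k\ge1$ such that $\gamma_{n_k}$ converges in $K'$. Then $\gamma_{n_{k+1}-n_k}=\gamma_{n_{k+1}}\gamma_{n_k}^{-1}\to\mathrm{id}$, and $b(\gamma_{n_{k+1}-n_k}x)\to b(x)$, a contradiction. Hence $\mathfrak k'=\mathfrak k$, and $K'=K$ since both groups are connected.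

\emph{Step 3: the torus.} Let $T_\xi$ be the closure of $\{\exp(t\xi):t\in\mathbb R\}$ in $G$. It is connected, abelian, and preserves $\omega$, so it is a torus by (L2). By (L1), every element of $G_\xi$ commutes with $\exp(t\xi)$, hence with $T_\xi$. By Lemma~\ref{lem:tori}, $T_\xi$ lies in a maximal torus $T_0$ of $G$. This torus need not preserve $\omega$, but it is connected and commutes with $\exp(t\xi)$, so $T_0\subset G_\xi$. By (L4) applied to $G_\xi$ and by Step~2, there is $\sigma\in G_\xi$ with $T:=\sigma T_0\sigma^{-1}\subset K$. Then $T$ is a maximal torus of $G$, it preserves $\omega$, and it contains $\sigma T_\xi\sigma^{-1}=T_\xi$, so $\xi\in\mathfrak t$.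
\end{proof}

\begin{remark}
Step~1 fails for $\mathfrak g$ in place of $\mathfrak g_\xi$. The metrics on $\mathbb{CP}^1$ constructed in Section~\ref{sec:C} have nonconstant curvature $s$. At a point where $ds\ne0$ every Killing field is tangent to the level curve of $s$, and a Killing field that vanishes there generates rotations of the tangent plane that preserve $ds$, so it is zero. The Killing fields thus form a space of dimension at most $1$, while $\mathfrak g$ has real dimension $6$.
\end{remark}

\section{Proofs of Theorems~\ref{thm:A} and~\ref{thm:B}}\label{sec:AB}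

Throughout this section $\lambda\le0$. Convexity and invariance combine into a characterization of the field that does not refer to the metric.

\begin{proposition}\label{prop:min}
Let $T\subset G$ be a torus and let $\omega_*\in L$ be $T$-invariant and $\mu^\lambda$-cscK with respect to $\xi_*\in\mathfrak t$. Then $\nu_\lambda(\omega_*)=F(\xi_*)$, and $F(\xi)>F(\xi_*)$ for all $\xi\in\mathfrak t$ with $\xi\ne\xi_*$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:invariance} we may compute $F$ with the metric $\omega_*$. The first claim is then the last statement of Proposition~\ref{prop:convex}. If $\xi\ne\xi_*$, then $\iota_\xi\omega_*\ne\iota_{\xi_*}\omega_*$, so $\theta^{\omega_*}_\xi\ne\theta^{\omega_*}_{\xi_*}$ by \eqref{eq:ham}. Proposition~\ref{prop:convex} with $\rho=\exp\theta^{\omega_*}_\xi$ gives $F(\xi)>F(\xi_*)$.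
\end{proof}

\begin{proposition}\label{prop:conj}
Let $\omega_1,\omega_2\in L$ be $\mu^\lambda$-cscK with respect to $\xi_1,\xi_2$, and let $T$ be a maximal torus of $G$ that preserves $\omega_1$ and has $\xi_1\in\mathfrak t$. Then there is $\gamma\in G$ such that $\gamma_*\xi_2=\xi_1$ and the metric $\omega_2'=(\gamma^{-1})^*\omega_2\in L$ is $T$-invariant and $\mu^\lambda$-cscK with respect to $\xi_1$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:torus} there is a maximal torus $T_2$ of $G$ that preserves $\omega_2$ and whose Lie algebra contains $\xi_2$. By Lemma~\ref{lem:tori} there is $\gamma\in G$ with $\gamma T_2\gamma^{-1}=T$. For $\sigma\in T_2$ we have $(\gamma\sigma\gamma^{-1})^*\omega_2'=(\sigma\gamma^{-1})^*\omega_2=(\gamma^{-1})^*\sigma^*\omega_2=\omega_2'$, so $\omega_2'$ is $T$-invariant. It is $\mu^\lambda$-cscK with respect to $\gamma_*\xi_2$, and $\gamma_*\xi_2\in\mathfrak t$ by (L1). Proposition~\ref{prop:min}, applied to $\omega_1$ and to $\omega_2'$, says that $\xi_1$ and $\gamma_*\xi_2$ are both the unique minimizer of $F$ on $\mathfrak t$.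 Hence $\gamma_*\xi_2=\xi_1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Choose $T$ for $(\omega_1,\xi_1)$ by Proposition~\ref{prop:torus}, and let $\gamma$ and $\omega_2'$ be as in Proposition~\ref{prop:conj}. Then $\gamma_*\xi_2=\xi_1$, and $\omega_1,\omega_2'\in L$ are $\mu^\lambda$-cscK with respect to the same field $\xi_1$. Theorem~\ref{thm:fixed} gives $\sigma\in\mathrm{Aut}(X,L)$ with $\omega_1=\sigma^*\omega_2'=(\gamma^{-1}\sigma)^*\omega_2$. Take $\gamma'=\gamma^{-1}\sigma$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]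
The torus $T$ exists by Proposition~\ref{prop:torus}, and the last assertion is Proposition~\ref{prop:min}. For a $T$-invariant $\omega\in L$, testing the infimum on one density gives
\begin{equation}\label{eq:nu}
\nu_\lambda(\omega)\le E_\omega\big(e^{\theta^\omega_{\xi_*}}\big)=F(\xi_*)=\nu_\lambda(\omega_*),
\end{equation}
by Propositions~\ref{prop:invariance} and~\ref{prop:min}.

(a)$\Rightarrow$(b). If equality holds in \eqref{eq:nu}, then $\rho=e^{\theta^\omega_{\xi_*}}$ minimizes $E_\omega$ on $\mathcal P_\omega$. For smooth real $h$ with $\int h\,dv=0$ we have $\rho+th\in\mathcal P_\omega$ for small $|t|$, so the derivative \eqref{eq:first} vanishes. By Lemma~\ref{lem:first}, $s^\lambda_{\xi_*}(\omega)$ is constant.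

(b)$\Rightarrow$(c) holds by definition.

(c)$\Rightarrow$(a). Let $\omega$ be $\mu^\lambda$-cscK with respect to some $\xi$. Proposition~\ref{prop:conj} with $\omega_1=\omega_*$ and $\omega_2=\omega$ gives $\gamma\in G$ such that $\omega'=(\gamma^{-1})^*\omega$ is $T$-invariant and $\mu^\lambda$-cscK with respect to $\xi_*$. Since $E_{\omega'}(\rho\circ\gamma^{-1})=E_\omega(\rho)$, we have $\nu_\lambda(\omega)=\nu_\lambda(\omega')$, and Proposition~\ref{prop:min} gives $\nu_\lambda(\omega')=F(\xi_*)=\nu_\lambda(\omega_*)$.
\end{proof}

\begin{remark}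
The hypothesis $\lambda\le0$ enters only through Proposition~\ref{prop:convex}. Theorem~\ref{thm:fixed} is used only in the last step of the proof of Theorem~\ref{thm:A}, and the rationality of $L$ is used nowhere else. In particular the conjugacy of $\xi_1$ and $\xi_2$ under $G$ holds in any K\"ahler class.
\end{remark}

\section{The threshold on $\mathbb{CP}^1$}\label{sec:C}

We prove Theorem~\ref{thm:C}, in the notation of Section~\ref{sec:P1}.

\subsection{Scaling}
Let $c>0$. Replacing $\omega$ by $c\omega$ and keeping the function $\theta$ multiplies each of $s$, $\Delta\theta$, $|\partial\theta|^2$ and $\partial^\sharp\theta$ by $c^{-1}$. Hence $s^\lambda_{\xi/c}(c\omega)=c^{-1}s^{c\lambda}_\xi(\omega)$, and $c\omega$ is $\mu^\lambda$-cscK if and only if $\omega$ is $\mu^{c\lambda}$-cscK. With $c=A/4\pi$ the condition $\lambda\le8\pi/A$ becomes $c\lambda\le2$. So it suffices to treat area $4\pi$ and to show that uniqueness holds if and only if $\lambda\le2$.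

\subsection{Reduction to a boundary value problem}
There are no nonzero holomorphic $1$-forms on $\mathbb{CP}^1$, so $G=\mathrm{Aut}(\mathbb{CP}^1)=PGL_2(\mathbb C)$. The circle $T$ of rotations is a maximal torus: a torus containing $T$ permutes the fixed points $0,\infty$ of $T$, fixes each of them by connectedness, and is therefore a compact subgroup of $\{w\mapsto cw:c\in\mathbb C^*\}$, so it equals $T$. By Proposition~\ref{prop:torus} and Lemma~\ref{lem:tori}, an automorphism carries any $\mu^\lambda$-cscK metric to a $T$-invariant one that is $\mu^\lambda$-cscK with respect to some $\xi_a$, with potential $\theta=ax$. Let $\varphi$ be its profile. By Lemma~\ref{lem:profile}(b), with $\psi=e^{ax}\varphi$,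
\begin{equation}\label{eq:sxi}
s+\Delta\theta-|\partial\theta|^2=-\tfrac12\varphi''-a\varphi'-\tfrac{a^2}2\varphi=-\tfrac12e^{-ax}\psi'' .
\end{equation}
So $s^\lambda_{\xi_a}=\kappa$, for a constant $\kappa$, is the equation $\psi''=-2(\kappa+\lambda ax)e^{ax}$ on $(-1,1)$. Its solutions extend smoothly to $\mathbb R$, and Lemma~\ref{lem:profile}(a) gives the boundary values. Thus $\psi$ solves
\begin{equation}\label{eq:BVP}
\psi''=-2(\kappa+\lambda ax)e^{ax},\qquad \psi(\pm1)=0,\qquad \psi'(-1)=2e^{-a},\qquad \psi'(1)=-2e^a .
\end{equation}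
There are four boundary conditions and three free constants, namely $\kappa$ and two constants of integration, so one relation between $a$ and $\lambda$ is to be expected. For $a\ne0$ put
\[
\Lambda(a)=1+\frac{m(a)}{a\,m'(a)} .
\]

\begin{lemma}\label{lem:BVP}
Given $a$ and $\lambda$, problem \eqref{eq:BVP} has a solution for some $\kappa$ if and only if $a=0$ or $\lambda=\Lambda(a)$.
\end{lemma}

\begin{proof}
Fix $\kappa$ and let $\psi$ solve the differential equation with the two conditions at $x=-1$. We have $\int_{-1}^1\psi''dx=\psi'(1)-\psi'(-1)$ and $\int_{-1}^1x\psi''dx=\psi'(1)+\psi'(-1)-\psi(1)+\psi(-1)$. So the two conditions at $x=1$ hold if and only if $\int\psi''dx=-4\cosh a$ and $\int x\psi''dx=-4\sinh a$. Since $\int_{-1}^1x^ke^{ax}dx=Z^{(k)}(a)$, these are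
\[
\kappa Z+\lambda aZ'=2\cosh a,\qquad \kappa Z'+\lambda aZ''=2\sinh a .
\]
Divide by $Z$ and use \eqref{eq:Z} and $Z''/Z=m'+m^2$. The first equation becomes $\kappa=1+am-\lambda am$, which determines $\kappa$. The second becomes $\kappa m+\lambda a(m'+m^2)=a$, and after inserting $\kappa$ it reads $\lambda am'=a-m-am^2$. The third identity in \eqref{eq:Z} says $a(m'+m^2)=a-2m$, that is, $a-m-am^2=am'+m$. So the condition is $\lambda am'=am'+m$. It holds for $a=0$ because $m(0)=0$, and for $a\ne0$ it is $\lambda=\Lambda(a)$ because $m'>0$.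
\end{proof}

By \eqref{eq:FP1}, the condition $\lambda am'=am'+m$ is exactly $F'(a)=0$: the problem \eqref{eq:BVP} is solvable precisely at the critical points of $F$.

\begin{lemma}\label{lem:Lambda}
The function $\Lambda$ is continuous and even on $\mathbb R\setminus\{0\}$, and its image is $(2,\infty)$.
\end{lemma}

\begin{proof}
It is even because $m$ is odd. Let $a>0$. From $Z=2\sinh a/a$ we get $m=\coth a-\frac1a$ and $m'=\frac1{a^2}-\frac1{\sinh^2a}$. The partial fraction expansion $\coth a=\frac1a+\sum_{j\ge1}\frac{2a}{a^2+\pi^2j^2}$ gives $\frac ma=\sum_{j\ge1}\frac2{a^2+\pi^2j^2}$. The differentiated series converges locally uniformly, so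
\[
\frac{am'-m}{a^2}=\Big(\frac ma\Big)'=-\sum_{j\ge1}\frac{4a}{(a^2+\pi^2j^2)^2}<0 .
\]
Hence $m>am'>0$ and $\Lambda(a)>2$. As $a\to0$, both $m/a$ and $m'$ tend to $m'(0)=\frac13$, so $\Lambda\to2$. As $a\to\infty$, $m\to1$ and $a^2m'=1-a^2/\sinh^2a\to1$, so $\Lambda=1+a\cdot\frac m{a^2m'}\to\infty$. The intermediate value theorem finishes the proof.
\end{proof}

\subsection{The case $\lambda\le2$}
By Lemmas~\ref{lem:BVP} and~\ref{lem:Lambda} we must have $a=0$. Then $\varphi=\psi$ has constant second derivative, and $\varphi(\pm1)=0$, $\varphi'(-1)=2$ force $\varphi=1-x^2$. By Lemma~\ref{lem:profile}(c), every $\mu^\lambda$-cscK metric of area $4\pi$ is carried to the Fubini--Study metric by an automorphism. Uniqueness holds.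

\subsection{The case $\lambda>2$}
By Lemmas~\ref{lem:BVP} and~\ref{lem:Lambda} there are $a>0$ with $\Lambda(a)=\lambda$, a constant $\kappa$, and a solution $\psi$ of \eqref{eq:BVP}. To obtain a metric from $\varphi=e^{-ax}\psi$ we must show that $\varphi$ is positive and that the metric closes up smoothly at the poles.

\emph{Positivity.} Put $x_0=-\kappa/(\lambda a)$. As $\lambda a>0$, we have $\psi''>0$ for $x<x_0$ and $\psi''<0$ for $x>x_0$. If $x_0\ge1$, then $\psi'$ would be nondecreasing on $[-1,1]$, contrary to $\psi'(-1)>0>\psi'(1)$. So $x_0<1$. If $x_0\le-1$, then $\psi$ is strictly concave on $[-1,1]$ with $\psi(\pm1)=0$, so $\psi>0$ on $(-1,1)$. If $-1<x_0<1$, then $\psi'\ge\psi'(-1)>0$ on $[-1,x_0]$, so $\psi>0$ on $(-1,x_0]$; on $[x_0,1]$ the function $\psi$ is concave with $\psi(x_0)>0=\psi(1)$, so $\psi>0$ on $[x_0,1)$. In both cases $\varphi$ is smooth on $\mathbb R$, positive on $(-1,1)$, and $\varphi(\pm1)=0$, $\varphi'(\mp1)=\pm2$.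

\emph{Smoothness at the poles.} Define $q$ on $(-1,1)$ by $dq=dx/\varphi$. Since $\varphi$ has simple zeros at $\pm1$, $q$ is a diffeomorphism onto $\mathbb R$. So $x$ and $\varphi$ become functions on $\mathbb C^*$ through $q=\log|w|$, and we put
\[
g=\varphi\,(dq^2+d\tau^2)=\frac{\varphi}{|w|^2}\,|dw|^2 .
\]
Near $x=-1$ let $y=x+1$ and write $\varphi=2y\,U(y)$ with $U$ smooth and $U(0)=1$. Then $\frac1\varphi-\frac1{2y}=\frac{1-U(y)}{2yU(y)}$ is smooth at $y=0$, so $q=\frac12\log y+B(y)$ with $B$ smooth, and $|w|^2=y\,e^{2B(y)}$. The right side is a smooth function of $y$ near $0$ that vanishes at $0$ with positive derivative. By the inverse function theorem $y=|w|^2H(|w|^2)$ with $H$ smooth and $H(0)>0$. Hence $x$ extends smoothly over $w=0$, and $\varphi/|w|^2=2U(y)H(|w|^2)$ extends as a smooth positive function. The substitution $(x,q,w)\mapsto(-x,-q,1/w)$ exchanges the two boundary conditions, so the same argument applies at $w=\infty$. Thus $g$ defines a K\"ahler metric $\omega=dx\wedge d\tau$ on $\mathbb{CP}^1$ of area $4\pi$, and $x$ is a smooth function. By Lemma~\ref{lem:profile}(b),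 $\partial^\sharp(ax)=a\,w\partial_w$, which is a nonzero holomorphic field on $\mathbb{CP}^1$. By \eqref{eq:sxi} and \eqref{eq:BVP}, $s^\lambda_{\xi_a}(\omega)=\kappa$. So $\omega$ is $\mu^\lambda$-cscK with respect to $\xi_a\ne0$.

\emph{The metric is new.} Suppose that $s=-\frac12\varphi''$ is constant. Then $\varphi=1-x^2$ as before, and \eqref{eq:sxi} gives
\[
s^\lambda_{\xi_a}(\omega)=1+2ax-\tfrac{a^2}2(1-x^2)-\lambda ax,
\]
a polynomial of degree two in $x$, which is not constant. So $\omega$ has nonconstant curvature and is not the pull-back of the Fubini--Study metric, which has the same area and is $\mu^\lambda$-cscK with respect to $\xi=0$. Uniqueness fails.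

\subsection{Conclusion}
For area $4\pi$ uniqueness holds if and only if $\lambda\le2$, so for area $A$ it holds if and only if $\lambda\le8\pi/A$. Given $\lambda>0$, let $L$ be the class of $\mathcal O(d)$ on $\mathbb{CP}^1$. Its area $A$ is $d$ times that of $\mathcal O(1)$, so $8\pi/A<\lambda$ for large $d$, and uniqueness fails for this $(X,L)$. For $\lambda\le0$ uniqueness holds for all $(X,L)$ by Theorem~\ref{thm:A}. This proves Theorem~\ref{thm:C}. \qed

\begin{thebibliography}{9}

\bibitem{Hochschild}
Hochschild, \emph{The Structure of Lie Groups}.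

\bibitem{Inoue}
Eiji Inoue, \emph{Entropies in $\mu$-framework of canonical metrics and K-stability, I -- Archimedean aspect: Perelman's W-entropy and $\mu$-cscK metrics}, arXiv:2101.11197 (2021).

\end{thebibliography}
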